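\title{Euclidean 3-space does not coarsely embed in a product of two hyperbolic planes}

\begin{abstract}
We prove that there is no coarse embedding of $\mathbb R^3$ into $\mathbb H^2\times\mathbb H^2$, and more generally that $\mathbb R^n$ embeds coarsely in $(\mathbb H^2)^p$ if and only if $n\le p$. Any $M$ points of the hyperbolic plane can be moved by an isometry so that none of them lies deeper than about $\log M$ in a spike of the Farey tessellation; seen from these points, the plane is a tree up to an error $O(\log M)$. A cube of side $r$ in $\mathbb R^3$ then maps to a product of two trees in such a way that the connected components of the fibers have diameter $O((\log r)^2)$, which contradicts Lebesgue's covering theorem. We give a quantitative version for lattice cubes, allow an extra $\mathrm{CAT}(0)$ factor in the target, and treat more general domains under a growth condition.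
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A map $f:X\to Y$ between metric spaces is a \emph{coarse embedding} if there are non-decreasing functions $\rho_-,\rho_+:[0,\infty)\to[0,\infty)$, the \emph{control functions}, with $\rho_-(t)\to\infty$ as $t\to\infty$ and
\[
\rho_-(d_X(x,x'))\le d_Y(f(x),f(x'))\le\rho_+(d_X(x,x'))\qquad\text{for all }x,x'\in X.
\]
The upper control says that nearby points stay uniformly close. The lower control says that distant points stay far apart, at a rate that may be arbitrarily slow. Continuity is not required. We use the lower control only in the following form: for $s\ge0$ the number $\kappa(s)=\sup\{t\ge 0:\rho_-(t)\le s\}$ is finite, and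
\begin{equation}\label{eq:kappa}
d_Y(f(x),f(x'))\le s\quad\Longrightarrow\quad d_X(x,x')\le\kappa(s).
\end{equation}
If one can take $\rho_+(t)=\lambda t+c$ and $\rho_-(t)=\max(0,t/\lambda-c)$ for constants $\lambda\ge1$ and $c\ge0$, then $f$ is a \emph{quasi-isometric embedding}.

Let $\mathbb H^k$ be real hyperbolic $k$-space. In the upper half-space model its points are pairs $(x,t)\in\mathbb R^{k-1}\times(0,\infty)$, and
\begin{equation}\label{eq:cosh}
\cosh d\bigl((x,t),(x',t')\bigr)=1+\frac{|x-x'|^2+(t-t')^2}{2tt'}.
\end{equation}
Products always carry the $\ell^2$ metric $d=(d_1^2+d_2^2+\cdots)^{1/2}$, and $\mathbb R^n$ carries the Euclidean metric. The question of this paper, which comes from \cite{BGT}, is: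

\begin{center}
\emph{Is there a coarse embedding of $\mathbb R^3$ into $\mathbb H^2\times\mathbb H^2$?}
\end{center}

Two heuristics point in opposite directions. The first suggests that there is room. By \eqref{eq:cosh}, the horosphere map $x\mapsto(x,1)$ from $\mathbb R^{k-1}$ to $\mathbb H^k$ satisfies $\cosh d=1+|x-x'|^2/2$, so it is a coarse embedding whose control functions grow like $2\log t$. In particular $\mathbb R^3$ embeds coarsely in $\mathbb H^4$. The space $\mathbb H^2\times\mathbb H^2$ also has dimension $4$ and exponential volume growth, and it contains a coarsely embedded $\mathbb H^3$ (Example~\ref{ex:H3}); neither dimension nor volume is in the way. The second heuristic suggests that there is no room. At large scales $\mathbb H^2$ resembles a tree, and $\mathbb R^3$ does not embed coarsely in a product of two locally finite trees, which has dimension $2$ (this is the case $p=0$, $m=2$ of Corollary~\ref{cor:iff}). The obvious constructions side with the second heuristic. Products of geodesics and horocycles give copies of $\mathbb R^2$ only. The map $(s_1,s_2,t)\mapsto\bigl((s_1,e^{|t|}),(s_2,e^{|t|})\bigr)$ uses a third direction and is Lipschitz, but it sends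 the points $(0,0,t)$ and $(e^{|t|},0,t)$ to points at distance at most $1$.

The following partial obstructions are known.
\begin{enumerate}
\item[(a)] There is no quasi-isometric embedding $\mathbb R^3\to\mathbb H^2\times\mathbb H^2$, since the asymptotic cone of $\mathbb H^2\times\mathbb H^2$ is a product of two real trees and has topological dimension $2$.
\item[(b)] If $f:\mathbb R^3\to\mathbb H^2\times\mathbb H^2$ is a coarse embedding, then there are constants $C>0$ and $c\ge0$ with $\rho_-(t)\le C\log t+c$ for all large $t$.
\item[(c)] If $f:\mathbb R^3\to\mathbb H^2\times\mathbb H^2$ is a coarse embedding, then its restriction to an affine plane of $\mathbb R^3$ is never a quasi-isometric embedding.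
\end{enumerate}
We do not use these facts, but they locate the difficulty. The argument for (a) divides all distances by a large factor $r$ and lets $r\to\infty$; a map that sends distance $r$ to distance of order $\log r$, such as the horosphere map, becomes constant in the limit. To handle such maps one must compare $\mathbb H^2$ with a tree before rescaling, with an explicit error, and the argument must survive an error as large as the lower control itself.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is no coarse embedding $\mathbb R^3\to\mathbb H^2\times\mathbb H^2$.
\end{theorem}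

This follows from a finite statement about lattice cubes, which assumes only an upper control and concludes that some large set is crushed. Covering dimension is recalled in Section~\ref{sec:lebesgue} and $\mathrm{CAT}(0)$ spaces in Section~\ref{sec:crossing}. For $S\subset\mathbb R^n$, $\operatorname{diam}S$ is the Euclidean diameter and $|S|$ the cardinality; logarithms are natural, and balls are closed.

\begin{theorem}\label{thm:cubes}
Let $n,p,m\ge0$ be integers with $n>p+m$, let $Z$ be a complete $\mathrm{CAT}(0)$ space all of whose compact subsets have covering dimension at most $m$, and put $Y=(\mathbb H^2)^p\times Z$. For every $L\ge0$ there is a constant $C$ with the following property. For all integers $r\ge2$ and all maps $F:\{0,\dots,r\}^n\to Y$ such that $d(F(v),F(w))\le L$ whenever $|v-w|_\infty\le1$, there are subsets $S,S'\subset\{0,\dots,r\}^n$ with $\operatorname{diam}F(S)\le C$, $\operatorname{diam}F(S')\le C$ and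
\[
\operatorname{diam}S\ge\frac{r}{C(\log r)^p},\qquad |S'|\ge\frac{r}{C(\log r)^p}.
\]
\end{theorem}

\begin{corollary}\label{cor:iff}
Let $Z$ be a complete $\mathrm{CAT}(0)$ space all of whose compact subsets have covering dimension at most $m$, and suppose that $\mathbb R^m$ embeds coarsely in $Z$; for example $Z=\mathbb R^m$, or a product of $m$ locally finite simplicial trees each containing a line. Then $\mathbb R^n$ embeds coarsely in $(\mathbb H^2)^p\times Z$ if and only if $n\le p+m$. In particular, $\mathbb R^n$ embeds coarsely in $(\mathbb H^2)^p$ if and only if $n\le p$.
\end{corollary}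

So each factor $\mathbb H^2$ counts for one Euclidean dimension, exactly as a tree does. The proof uses two properties of $\mathbb R^n$: it contains large cubes, and these cubes are covered by few unit balls. The last theorem isolates them. The \emph{opposite faces} of a cube $[0,r]^n$ are the pairs $\{x_i=0\}$, $\{x_i=r\}$ for $1\le i\le n$.

\begin{theorem}\label{thm:domains}
Let $n>p+m$ and $Z$ be as in Theorem~\ref{thm:cubes}. Let $E$ be a metric space such that for some sequence $r_k\to\infty$ there are continuous maps $q_k:[0,1]^n\to E$ with the following properties: the images of any two opposite faces are at distance at least $r_k$, the image of $q_k$ is covered by $M_k\ge2$ balls of radius $1$, and $(\log M_k)^p=o(r_k)$. Then $E$ does not embed coarsely in $(\mathbb H^2)^p\times Z$.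
\end{theorem}

Section~\ref{sec:model} carries out the argument for maps of the plane to a tree and to $\mathbb H^2$. Its three ingredients are proved in Sections~\ref{sec:lebesgue}--\ref{sec:position} and combined in Proposition~\ref{prop:crossing}, from which all the theorems follow in Sections~\ref{sec:cubes} and~\ref{sec:domains}.

\section{The plane in a tree and in $\mathbb H^2$}\label{sec:model}

In this section $f$ is a coarse embedding of $\mathbb R^2$ that we assume, for simplicity, to be continuous, and $Q=[0,r]^2$ with $r$ a large integer. Trees and graphs have edges of length $1$.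

\subsection{Target a tree}
Suppose $f:\mathbb R^2\to T$ with $T$ a locally finite tree. The compact set $f(Q)$ lies in a finite subtree. The topological input is:

\begin{enumerate}
\item[(I)] \emph{If $h$ is a continuous map from a square to a finite graph, then some connected subset of some fiber of $h$ meets two opposite sides of the square.}
\end{enumerate}
The reason is the following. A graph has arbitrarily fine open covers in which each point lies in at most two sets. If no fiber had a crossing component, pulling back such a cover and cutting the preimages into pieces would give an open cover of the square by sets that do not cross it, with each point in at most two sets. But every such cover has a triple point, as a brick wall does; this is Lebesgue's covering theorem. Lemma~\ref{lem:fiber} makes this precise in all dimensions.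

By (I) there are points $x,x'\in Q$ on opposite sides with $f(x)=f(x')$, so $r\le|x-x'|\le\kappa(0)$ by \eqref{eq:kappa}. This fails for large $r$.

\subsection{Target $\mathbb H^2$}
Now let $f:\mathbb R^2\to\mathbb H^2$. To use (I) we need a continuous map from $\mathbb H^2$ to a graph whose fibers are as small as possible. They cannot all be bounded by one constant: by (I), applied to a large square in $\mathbb H^2$ as in Example~\ref{ex:H2}, some fiber crosses the square. The best one can ask is that the fibers be thin. The Farey tessellation of $\mathbb H^2$ by ideal triangles gives such a map. An ideal triangle consists of a bounded core and three spikes, each isometric to the strip $\{0\le x\le1,\ y>1\}$ of the upper half-plane, whose width at height $y$ is $1/y$ (Figure~\ref{fig:triangle}). Let $\delta$ be the distance to the nearest center of a triangle; it is $1$-Lipschitz, and in the strip it equals $\log y$ up to a bounded error. Section~\ref{sec:farey} proves: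

\begin{enumerate}
\item[(II)] \emph{There is a continuous map $\pi$ from $\mathbb H^2$ to the dual tree $T$ of the tessellation, sending compact sets into finite subgraphs, each of whose fibers lies in one triangle. For each triangle $\Delta$ and $R\ge0$, the set $\{z\in\Delta:\delta(z)\le R\}$ is covered by at most $3R+4$ sets of diameter at most $3$.}
\end{enumerate}
Apply (I) to $\pi\circ f|_Q$. We obtain a connected set $A\subset Q$ that meets two opposite sides and has $f(A)$ inside one triangle. This is not yet a contradiction, because a spike is infinitely long: $A$ could be a segment of length $r$, mapped isometrically to a vertical segment in the strip. What saves the argument is that we may choose the position of the tessellation after $f$ and $r$ are given. The part of a triangle at depth more than $D$ in the spikes has area about $3e^{-D}$, out of a total area $\pi$. So if the tessellation is placed at random, a given point is at depth more than $D$ with probability about $e^{-D}$, and $M$ given points are simultaneously at depth at most about $\log M$ with positive probability. Moving the points instead of the tessellation, Section~\ref{sec:position} proves: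

\begin{enumerate}
\item[(III)] \emph{For any $M$ points $a_1,\dots,a_M\in\mathbb H^2$ there is an isometry $\varphi$ of $\mathbb H^2$ with $\delta(\varphi a_j)\le\log M+\frac32$ for all $j$.}
\end{enumerate}
Apply (III) to the images of the $M=(r+1)^2$ lattice points of $Q$ and replace $f$ by $\varphi\circ f$, which has the same control functions. Every $x\in Q$ is within distance $1$ of a lattice point, so with $L=\rho_+(1)$ we have $\delta(f(x))\le R:=2\log(r+1)+\frac32+L$ on $Q$. Take $A$ as above for the new $f$. By (II), $f(A)$ is covered by at most $3R+4$ sets of diameter at most $3$, so by \eqref{eq:kappa} the set $A$ is covered by at most $3R+4$ sets of diameter at most $\kappa(3)$. If $A$ meets the two sides orthogonal to the $i$th axis, the projection of $A$ to that axis is connected and contains $0$ and $r$, so it is all of $[0,r]$. It is covered by at most $3R+4$ intervals of length at most $\kappa(3)$. Comparing lengths,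
\[
r\le\kappa(3)\,(3R+4)\le\kappa(3)\,\bigl(6\log(r+1)+3L+9\bigr),
\]
which is false for large $r$.

The connectedness of $A$ is what makes the error $\log r$ harmless. If we knew only that a fiber of $\pi\circ f$ contains two points at distance $r$, we would learn that their images lie in one triangle at depth at most $R$, hence at distance $O(\log r)$ from each other. This bounds $\rho_-(r)$ by $O(\log r)$, as in fact (b), and nothing more. A connected crossing set has about $r$ well-separated points, and these must share $O(\log r)$ bounded pieces.

For $\mathbb R^3\to\mathbb H^2\times\mathbb H^2$ one positions each factor separately and maps a cube to the product of two trees, which has dimension $2<3$. The image of the crossing set is then covered by $O((\log r)^2)$ products of two bounded pieces, and $(\log r)^2$ is still much smaller than $r$.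

\section{Fibers of maps from a cube to a space of lower dimension}\label{sec:lebesgue}

A compact metric space $P$ has \emph{covering dimension} at most $d$, written $\dim P\le d$, if for every finite open cover $\mathcal U$ there is a finite open cover $\mathcal V$ such that each member of $\mathcal V$ lies in a member of $\mathcal U$ and each point of $P$ lies in at most $d+1$ members of $\mathcal V$. We use three standard facts.
\begin{enumerate}
\item[(D1)] A finite simplicial complex of dimension $d$ has covering dimension at most $d$.
\item[(D2)] If $P'\subset P$ is closed, then $\dim P'\le\dim P$.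
\item[(D3)] For nonempty compact metric spaces, $\dim(P\times P')\le\dim P+\dim P'$.
\end{enumerate}
For Theorem~\ref{thm:main} alone (D1) suffices, since a product of two finite graphs is a finite union of squares, segments and points, and can be triangulated as a complex of dimension at most $2$.

Let $n\ge1$, $r>0$ and $Q=[0,r]^n$. A subset of $Q$ \emph{crosses} $Q$ if it meets two opposite faces.

\begin{lemma}[Lebesgue]\label{lem:lebesgue}
Let $\mathcal O$ be a finite open cover of $Q$, no member of which crosses $Q$. Then some point of $Q$ lies in at least $n+1$ members of $\mathcal O$.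
\end{lemma}

\begin{proof}
Suppose that every point lies in at most $n$ members. We build a map $u:Q\to Q$ that behaves like the identity on the boundary but has image of dimension less than $n$.

Let $(\varphi_O)_{O\in\mathcal O}$ be a partition of unity with $\{\varphi_O>0\}\subset O$. Let $p_O\in\{0,r\}^n$ be the corner whose $i$th coordinate is $r$ if $O$ meets the face $\{x_i=r\}$, and $0$ otherwise. Put $u(x)=\sum_O\varphi_O(x)p_O$; this is a continuous map $Q\to Q$. If $x_i=r$, every $O$ containing $x$ has $(p_O)_i=r$, so $u(x)_i=r$. If $x_i=0$, every $O$ containing $x$ meets $\{x_i=0\}$, hence misses $\{x_i=r\}$, so $(p_O)_i=0$ and $u(x)_i=0$. Thus $u$ maps each face into itself. Faces are convex, so the homotopy $(1-t)x+tu(x)$ stays in $\partial Q$ for $x\in\partial Q$, and $u|_{\partial Q}$ is homotopic to the identity as a map $\partial Q\to\partial Q$.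

Each $u(x)$ is a convex combination of at most $n$ corners. So $u(Q)$ lies in a finite union of convex hulls of at most $n$ points, which has Lebesgue measure zero, and $u$ misses an interior point $q$ of $Q$. Compose $u$ with the radial projection $Q\setminus\{q\}\to\partial Q$ from $q$, which fixes $\partial Q$ pointwise. The result is a continuous map $Q\to\partial Q$ that extends $u|_{\partial Q}$. Since $Q$ is contractible, $u|_{\partial Q}$ is null-homotopic, and so is the identity of $\partial Q\cong S^{n-1}$. This is false.
\end{proof}

\begin{lemma}\label{lem:fiber}
Let $h:Q\to P$ be continuous, where $P$ is a compact metric space with $\dim P\le n-1$. Then some connected component of some fiber of $h$ crosses $Q$.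
\end{lemma}

\begin{proof}
Suppose not. The plan is to cut a neighborhood of each fiber into disjoint open pieces that do not cross, and then use $\dim P\le n-1$ to assemble a cover that violates Lemma~\ref{lem:lebesgue}.

Fix $z\in P$ and let $X_z=h^{-1}(z)$, a compact and possibly empty set. Let $O$ be a component of $X_z$ and let $J$ be the union of the faces of $Q$ that $O$ misses; $J$ contains at least one face from each opposite pair. In a compact Hausdorff space a component is the intersection of the clopen sets that contain it. The complements of these clopen subsets of $X_z$ cover the compact set $X_z\cap J$, so finitely many do, and the intersection of the corresponding clopen sets is a clopen neighborhood of $O$ in $X_z$ disjoint from $J$. It does not cross $Q$. Finitely many such neighborhoods $B_1,\dots,B_k$ cover $X_z$, and the sets $B_j'=B_j\setminus(B_1\cup\dots\cup B_{j-1})$ are disjoint, compact, do not cross $Q$, and cover $X_z$. Choose disjoint open neighborhoods of the $B'_j$ in $Q$ and remove from the $j$th one the faces that $B_j'$ misses. This gives disjoint open sets $W^z_1,\dots,W^z_{k(z)}$ that cover $X_z$ and do not cross $Q$. The set $U_z=P\setminus h\bigl(Q\setminus\bigcup_jW^z_j\bigr)$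 is open because $h$ maps compact sets to compact sets; it contains $z$, and $h^{-1}(U_z)\subset\bigcup_jW_j^z$.

Finitely many $U_z$ cover $P$. Since $\dim P\le n-1$, there is a finite open cover $\mathcal V$ of $P$ in which each point lies in at most $n$ members and each $V\in\mathcal V$ lies in some $U_{z(V)}$. The sets $h^{-1}(V)\cap W^{z(V)}_j$ form a finite open cover of $Q$, and none of them crosses $Q$. A point $x$ lies in $h^{-1}(V)$ for at most $n$ sets $V$, and for each of these in exactly one $W^{z(V)}_j$. So $x$ lies in at most $n$ members, contrary to Lemma~\ref{lem:lebesgue}.
\end{proof}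

The bound on the dimension cannot be relaxed: the identity map $Q\to Q$ has one-point fibers. Statement (I) is the case $n=2$, by (D1).

\section{The Farey tessellation}\label{sec:farey}

We use the upper half-plane $\mathbb H^2=\{z=x+iy:y>0\}$ with metric $ds=|dz|/y$ and area $dx\,dy/y^2$. The group $G=PSL_2(\mathbb R)$ acts by the isometries $z\mapsto(az+b)/(kz+l)$, and $\operatorname{Im}\frac{az+b}{kz+l}=y/|kz+l|^2$. Two elementary estimates are used throughout:
\begin{equation}\label{eq:dist}
|\log(y/y')|\ \le\ d(x+iy,\,x'+iy')\ \le\ |\log(y/y')|+\frac{|x-x'|}{\max(y,y')}.
\end{equation}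
The first holds because $|dy|/y\le ds$. For the second, move vertically from the lower point to the height of the higher one, and then horizontally.

Let $\Gamma=PSL_2(\mathbb Z)$ and let
\[
\Delta_0=\{0\le x\le1,\ |z-\tfrac12|\ge\tfrac12\}
\]
be the ideal triangle with vertices $0,1,\infty$. It is closed in $\mathbb H^2$, has area $\pi$, and its three edges are pairwise disjoint geodesics. The \emph{Farey tessellation} consists of the triangles $\gamma\Delta_0$, $\gamma\in\Gamma$; below, ``triangle'' and ``edge'' refer to it. We recall its standard properties.
\begin{enumerate}
\item[(F1)] The triangles cover $\mathbb H^2$. Two distinct triangles are disjoint or meet in exactly one common edge, and each edge belongs to exactly two triangles.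
\item[(F2)] Every compact subset of $\mathbb H^2$ meets only finitely many triangles.
\item[(F3)] The stabilizer of $\Delta_0$ in $\Gamma$ is $\{1,\omega,\omega^2\}$, where $\omega(z)=1/(1-z)$ is the rotation about $c_0=e^{i\pi/3}$ that permutes $\infty\mapsto0\mapsto1\mapsto\infty$.
\end{enumerate}

\subsection{The projection to the dual tree}

Let $T$ be the graph with a vertex $v_\Delta$ for each triangle $\Delta$ and an edge of length $1$ joining $v_\Delta$ to $v_{\Delta'}$ for each common edge of two triangles $\Delta,\Delta'$. Every vertex has degree $3$. The graph $T$ is a tree, since each geodesic edge separates $\mathbb H^2$; we need only that it is one-dimensional.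

\begin{lemma}\label{lem:proj}
There is a continuous map $\pi:\mathbb H^2\to T$ such that every fiber of $\pi$ is contained in one triangle and every compact set is mapped into a finite subgraph.
\end{lemma}

\begin{proof}
Let $T_\Delta$ be the ball of radius $\frac12$ about $v_\Delta$, a tripod whose three endpoints are midpoints of edges of $T$. We collapse each triangle onto its tripod, sending each edge of the triangle to the corresponding endpoint.

Let $\Delta$ have edges $e_1,e_2,e_3$. For $z\in\Delta$ put $d_i=d(z,e_i)$, $m_i=\min_{j\ne i}d_j$ and
\[
\lambda_i(z)=\max\Bigl(0,\frac{m_i-d_i}{m_i+d_i}\Bigr)\in[0,1].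
\]
The denominator is positive because no point lies on two edges, so $\lambda_i$ is continuous. We have $\lambda_i(z)>0$ if and only if $e_i$ is strictly closer to $z$ than the other two edges, so at most one $\lambda_i(z)$ is positive. Also $\lambda_i(z)=1$ if and only if $d_i=0$, that is, $z\in e_i$. Identify $T_\Delta$ with the union of the three segments of length $\frac12$ from the origin along the positive coordinate axes of $\mathbb R^3$, the $i$th segment lying in the edge of $T$ dual to $e_i$, and put $\pi(z)=\frac12(\lambda_1,\lambda_2,\lambda_3)(z)$. This is a continuous map $\Delta\to T_\Delta$, and the preimage of the $i$th endpoint is exactly $e_i$. On an edge shared by two triangles both definitions give the midpoint of the dual edge. The triangles form a closed cover of $\mathbb H^2$ that is locally finite by (F2), so $\pi:\mathbb H^2\to T$ is continuous.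

We claim that $\pi^{-1}(T_\Delta)=\Delta$. Let $z\in\Delta'\neq\Delta$ with $\pi(z)\in T_\Delta$. Then $\pi(z)\in T_\Delta\cap T_{\Delta'}$, so $\Delta$ and $\Delta'$ share an edge $e$ and $\pi(z)$ is the midpoint of the dual edge. Hence $z\in e\subset\Delta$. The tripods cover $T$, so each fiber lies in one triangle. A compact set meets finitely many triangles by (F2), so its image lies in finitely many tripods, hence in a finite subgraph.
\end{proof}

The fibers of $\pi$ are not bounded: each geodesic edge is a fiber. We now measure how far into a triangle a point lies.

\subsection{Core, spikes and depth}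

Let $\delta(z)=d(z,\Gamma c_0)$ be the distance to the set of centers of the triangles. It is $1$-Lipschitz and $\Gamma$-invariant. Let $S=\{0\le x\le1,\ y>1\}\subset\Delta_0$. The \emph{spikes} of $\Delta_0$ are $S$, $\omega S$, $\omega^2S$, and its \emph{core} is $K_0=\Delta_0\setminus(S\cup\omega S\cup\omega^2S)$; see Figure~\ref{fig:triangle}. It is clear that $\delta(z)\le d(z,c_0)$. The point of the next lemma is the lower bound: a point high in $S$ is far from the centers of \emph{all} triangles.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\draw[gray] (-0.5,0)--(1.5,0);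
\fill[gray!30] (0,1)--(1,1) arc (90:180:0.5) arc (0:90:0.5)--cycle;
\draw (0,1)--(1,1) arc (90:180:0.5) arc (0:90:0.5);
\draw[thick] (0,0)--(0,3.1);
\draw[thick] (1,0)--(1,3.1);
\draw[thick] (1,0) arc (0:180:0.5);
\draw[dashed] (0,2.718)--(1,2.718);
\fill (0.5,0.866) circle (0.02) node[below] {$c_0$};
\node at (0.5,1.85) {$S$};
\node at (0.17,0.62) {$\omega S$};
\node at (0.83,0.62) {$\omega^2S$};
\node[right] at (1,1) {$y=1$};
\node[right] at (1,2.718) {$y=e$};
\node[below] at (0,0) {$0$};
\node[below] at (1,0) {$1$};
\end{tikzpicture}
\caption{The ideal triangle $\Delta_0$ with vertices $0,1,\infty$ in the upper half-plane (thick boundary). The shaded core contains the center $c_0$. The three spikes are permuted by the rotation $\omega$ about $c_0$. The spike $S$ is cut at the heights $y=e^k$ into blocks of hyperbolic diameter at most $2$; the first block lies between $y=1$ and $y=e$.}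
\label{fig:triangle}
\end{figure}

\begin{lemma}\label{lem:depth}
\begin{enumerate}
\item[(i)] The core $K_0$ lies in the rectangle $\{0\le x\le1,\ \frac12\le y\le1\}$, and this rectangle lies in the ball $B(c_0,\frac32)$.
\item[(ii)] For every $z\in\mathbb H^2$ we have $\delta(z)\ge\log(2y/\sqrt3)$.
\item[(iii)] For $z\in S$ we have $\log y\le\delta(z)\le\log y+\frac32$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $z\in K_0$. The points $z$, $\omega z=1/(1-z)$ and $\omega^2z=1-1/z$ lie in $\Delta_0\setminus S$, so their imaginary parts are at most $1$:
\[
y\le1,\qquad y\le|1-z|^2,\qquad y\le|z|^2 .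
\]
These conditions and $\Delta_0$ are symmetric under $x\mapsto1-x$, so we may assume $x\le\frac12$. The inequality $|z-\frac12|\ge\frac12$ gives $y^2\ge x(1-x)\ge x/2$. Hence $y\le x^2+y^2\le4y^4+y^2$, that is, $4y^3+y\ge1$. The left side is increasing in $y$ and equals $1$ at $y=\frac12$, so $y\ge\frac12$. For $z$ in the rectangle, $2y/\sqrt3$ lies between $1/\sqrt3$ and $\sqrt3$, and \eqref{eq:dist} with $c_0=\frac12+i\frac{\sqrt3}2$ gives $d(z,c_0)\le\log\sqrt3+1/\sqrt3<\frac32$.

(ii) Let $\gamma\in\Gamma$ have bottom row $(k,l)\neq(0,0)$. Since $|c_0|=1$ and $\operatorname{Re}c_0=\frac12$, we have $|kc_0+l|^2=k^2+kl+l^2$, a positive integer. So $\operatorname{Im}\gamma c_0\le\frac{\sqrt3}2$, and \eqref{eq:dist} gives $d(z,\gamma c_0)\ge\log y-\log\operatorname{Im}\gamma c_0\ge\log(2y/\sqrt3)$.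

(iii) The lower bound follows from (ii). For the upper bound, $d(z,x+i)=\log y$, and $x+i$ lies in the rectangle of (i).
\end{proof}

Two consequences follow: shallow points lie in few bounded pieces, and deep points are rare. Together with Lemma~\ref{lem:proj}, the first is statement (II).

\begin{lemma}\label{lem:blocks}
For every triangle $\Delta$ and $R\ge0$, the set $\{z\in\Delta:\delta(z)\le R\}$ is covered by at most $3R+4$ sets of diameter at most $3$.
\end{lemma}

\begin{proof}
Since $\delta$ is $\Gamma$-invariant we may take $\Delta=\Delta_0$. The core has diameter at most $3$ by Lemma~\ref{lem:depth}(i). A point of $S$ with $\delta\le R$ has $1<y\le e^R$ by Lemma~\ref{lem:depth}(iii), so it lies in one of the blocks $\{0\le x\le1,\ e^k\le y\le e^{k+1}\}$, $0\le k\le\lfloor R\rfloor$. Each block has diameter at most $1+e^{-k}\le2$ by \eqref{eq:dist}. The isometry $\omega$ preserves $\delta$, so the images of the blocks under $\omega$ and $\omega^2$ serve for the other two spikes. The number of sets is $1+3(\lfloor R\rfloor+1)\le3R+4$.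
\end{proof}

\begin{lemma}\label{lem:area}
For $D\ge\frac32$, the set $\{z\in\Delta_0:\delta(z)>D\}$ has area at most $3e^{3/2-D}$.
\end{lemma}

\begin{proof}
The set misses the core, where $\delta\le d(\cdot,c_0)\le\frac32$. Its part in $S$ lies above height $e^{D-3/2}$ by Lemma~\ref{lem:depth}(iii), and so has area at most $\int_{e^{D-3/2}}^\infty y^{-2}\,dy=e^{3/2-D}$. The parts in the other two spikes are the images of this part under $\omega$ and $\omega^2$.
\end{proof}

\section{Moving finitely many points out of the spikes}\label{sec:position}

The $M$ points $i,ie,\dots,ie^{M-1}$ lie in one fiber of $\pi$ and reach depth at least $M-1$. For such a configuration the projection $\pi$ forgets everything. The next proposition, which is statement (III), says that every configuration can be moved to one of logarithmic depth.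

\begin{proposition}\label{prop:position}
Let $A\subset\mathbb H^2$ have at most $M\ge1$ elements. Then there is $g\in G$ with $\delta(ga)\le\log M+\frac32$ for all $a\in A$.
\end{proposition}

We want to choose $g$ at random and use a union bound over $a\in A$. The Haar measure of $G$ is infinite, but the events $\{g:\delta(ga)>D\}$ are invariant under left multiplication by $\Gamma$, and on such events there is a natural probability. For one point $a$ it is computed by conditioning on $ga\in\Delta_0$. The union bound needs the same probability for all $a$, so we must check that the conditioning does not depend on the point used.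

We recall the standard facts needed. The group $G$ has a left Haar measure $\nu$: a nonzero Borel measure, finite on compact sets, with $\nu(hE)=\nu(E)$ for $h\in G$. The action of $G$ on $\mathbb H^2$ is transitive and proper, so for each $p$ the map $g\mapsto gp$ has compact preimages of compact sets. Every $G$-invariant Borel measure on $\mathbb H^2$ that is finite on compact sets is a multiple of the area.

\begin{proof}[Proof of Proposition~\ref{prop:position}]
\emph{The distribution of $gp$.} For $p\in\mathbb H^2$ and Borel $B\subset\mathbb H^2$ put $\nu_p(B)=\nu\{g:gp\in B\}$. Since $\{g:gp\in hB\}=h\{g:gp\in B\}$, the measure $\nu_p$ is $G$-invariant. It is nonzero and finite on compact sets. Hence $\nu_p=c_p\cdot\operatorname{area}$ with $0<c_p<\infty$.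

\emph{A probability on invariant sets.} Let $\Phi_p=\{g:gp\in\Delta_0\}$, so that $\nu(\Phi_p)=\pi c_p$ and $\gamma\Phi_p=\{g:gp\in\gamma\Delta_0\}$. The union of all edges has area zero, so for $\nu$-almost every $g$ the point $gp$ lies in exactly one triangle, and by (F3) this triangle equals $\gamma\Delta_0$ for exactly three $\gamma\in\Gamma$. Thus $\sum_{\gamma\in\Gamma}\mathbf 1_{\gamma\Phi_p}=3$ almost everywhere. Call a Borel set $E\subset G$ \emph{invariant} if $\gamma E=E$ for all $\gamma\in\Gamma$. For invariant $E$ and $p,q\in\mathbb H^2$,
\[
3\,\nu(E\cap\Phi_p)=\sum_\gamma\nu(E\cap\Phi_p\cap\gamma\Phi_q)=\sum_\gamma\nu(E\cap\gamma^{-1}\Phi_p\cap\Phi_q)=3\,\nu(E\cap\Phi_q),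
\]
where the middle step applies $\gamma^{-1}$ on the left. Taking $E=G$ shows that $\nu(\Phi_p)=\nu(\Phi_q)$. So $\mu(E)=\nu(E\cap\Phi_p)/\nu(\Phi_p)$ does not depend on $p$, and $\mu$ is a probability measure on the invariant sets.

\emph{The union bound.} Let $D=\log M+\frac32$ and $E_a=\{g:\delta(ga)>D\}$ for $a\in A$. This set is open, and it is invariant because $\delta(\gamma ga)=\delta(ga)$. Computing $\mu(E_a)$ with $p=a$ and using Lemma~\ref{lem:area},
\[
\mu(E_a)=\frac{\nu_a\{z\in\Delta_0:\delta(z)>D\}}{\nu_a(\Delta_0)}\le\frac{3e^{3/2-D}}{\pi}=\frac{3}{\pi M}.
\]
Hence $\mu\bigl(\bigcup_{a\in A}E_a\bigr)\le3/\pi<1$, and any $g$ outside $\bigcup_aE_a$ has the required property.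
\end{proof}

\begin{remark}\label{rem:net}
The order $\log M$ cannot be improved. A ball of radius $s$ in $\mathbb H^2$ has area $2\pi(\cosh s-1)$. Let $B$ be a ball of radius $s$ with center $o$ and let $A$ be a maximal subset of $B$ whose points are at mutual distance more than $1$. The balls of radius $\frac12$ about points of $A$ are disjoint and lie in $B(o,s+\frac12)$, so $|A|\le ce^{s}$ for an absolute constant $c$; by maximality the unit balls about points of $A$ cover $B$. Let $g\in G$. We claim that $gB$ contains a point with $\delta\ge s/2$. If $go$ is not such a point, then $d(go,\gamma c_0)<s/2$ for some $\gamma$; the point $z=\frac12+i\frac{\sqrt3}2e^{s/2}$ has $d(z,c_0)=s/2$ and $\delta(z)\ge s/2$ by Lemma~\ref{lem:depth}(ii), and $\gamma z\in gB$. Therefore $\max_{a\in A}\delta(ga)\ge s/2-1\ge\frac12\log|A|-\frac12\log c-1$ for every $g$.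
\end{remark}

\section{Crossing sets with few bounded pieces}\label{sec:crossing}

Lemma~\ref{lem:fiber} needs a continuous map, and Proposition~\ref{prop:position} needs a finite set. A coarse embedding is neither continuous nor finite. We therefore restrict it to the vertices of a triangulated cube and fill in the simplices with geodesics. This requires a target in which geodesics are unique and stay near their endpoints.

A geodesic metric space $W$ is $\mathrm{CAT}(0)$ if every geodesic triangle in $W$ is at least as thin as the Euclidean triangle with the same side lengths: the distance between two points on the sides is at most the distance between the corresponding points of the Euclidean triangle. The spaces $\mathbb H^2$, $\mathbb R^m$ and trees are $\mathrm{CAT}(0)$, and so are $\ell^2$ products of $\mathrm{CAT}(0)$ spaces. In a $\mathrm{CAT}(0)$ space two points $a,b$ are joined by a unique constant-speed geodesic $t\mapsto\sigma_t(a,b)$, $t\in[0,1]$, and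
\begin{equation}\label{eq:convex}
d\bigl(\sigma_t(a,b),\sigma_t(a',b')\bigr)\le(1-t)\,d(a,a')+t\,d(b,b').
\end{equation}
Taking $a'=b'$ shows that balls are convex. Taking $b'=b$, together with $d(\sigma_t(a,b),\sigma_{t'}(a,b))=|t-t'|\,d(a,b)$, shows that $\sigma_t(a,b)$ is continuous in $(a,t)$.

For a simplicial complex $\mathcal K$, a point $x\in|\mathcal K|$ and a vertex $v$, we say that $v$ is \emph{adjacent to} $x$ if some simplex contains $x$ and has $v$ as a vertex.

\begin{lemma}\label{lem:extend}
Let $W$ be a $\mathrm{CAT}(0)$ space, $\mathcal K$ a finite simplicial complex, and $F$ a map from the vertices of $\mathcal K$ to $W$ with $d(F(v),F(w))\le L$ whenever $v,w$ lie in a common simplex. Then $F$ extends to a continuous map $g:|\mathcal K|\to W$ with $d(g(x),F(v))\le L$ whenever $v$ is adjacent to $x$.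
\end{lemma}

\begin{proof}
Fix a total order on the vertices; it ensures that neighboring simplices are filled in compatibly. For each simplex $s=[v_0<\dots<v_k]$ we define $g_s:s\to W$ by induction on $k$. For $k=0$ let $g_s(v_0)=F(v_0)$. For $k\ge1$ let $s'=[v_0,\dots,v_{k-1}]$ and
\[
g_s\bigl((1-t)y+tv_k\bigr)=\sigma_t\bigl(g_{s'}(y),F(v_k)\bigr),\qquad y\in s',\ t\in[0,1].
\]
The right side is continuous in $(y,t)$ and equals $F(v_k)$ for $t=1$. The map $(y,t)\mapsto(1-t)y+tv_k$ is a continuous surjection from the compact space $s'\times[0,1]$ onto $s$, hence a quotient map, and it identifies only the points with $t=1$. So $g_s$ is well defined and continuous.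

We check by induction on $k$ that $g_s$ restricts to $g_u$ on each face $u$ of $s$. If $u\subset s'$, set $t=0$ and use the inductive hypothesis for $s'$. If $u=\{v_k\}$, set $t=1$. Otherwise $u$ has largest vertex $v_k$ and opposite face $u'\subset s'$; the points of $u$ are those with $y\in u'$, and $g_{s'}=g_{u'}$ on $u'$, so the two formulas agree. Hence the $g_s$ define a continuous map $g$ on $|\mathcal K|$.

Let $v$ be a vertex of $s$. The ball $B(F(v),L)$ is convex and contains $F(v_0),\dots,F(v_k)$. By induction on $j$ it contains $g([v_0,\dots,v_j])$, because each point of this set lies on a geodesic from a point of $g([v_0,\dots,v_{j-1}])$ to $F(v_j)$.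
\end{proof}

We now combine the ingredients.

\begin{proposition}\label{prop:crossing}
Let $n>p+m$, $Z$ and $Y=(\mathbb H^2)^p\times Z$ be as in Theorem~\ref{thm:cubes}. Let $\mathcal K$ be a triangulation of a cube $Q\subset\mathbb R^n$ by a finite simplicial complex, and let $F$ be a map from the vertices of $\mathcal K$ to $Y$ that takes at most $M$ values and satisfies $d(F(v),F(w))\le L$ whenever $v,w$ lie in a common simplex. Put
\[
N=3\log M+3L+9,\qquad b=3\sqrt p+2L .
\]
Then there are a connected set $A\subset Q$ that crosses $Q$ and a cover of $A$ by at most $N^p$ subsets $A_j$ with the following property: if $x,x'\in A_j$ and $v,v'$ are vertices adjacent to $x,x'$ respectively, then $d(F(v),F(v'))\le b$.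
\end{proposition}

\begin{proof}
Write $F=(F_1,\dots,F_p,F_Z)$. Each $F_i$ takes at most $M$ values, so Proposition~\ref{prop:position} gives an isometry $\varphi_i$ of $\mathbb H^2$ with $\delta(\varphi_iF_i(v))\le\log M+\frac32$ for all vertices $v$. Composing $F$ with the isometry $\varphi_1\times\dots\times\varphi_p\times\mathrm{id}_Z$ of $Y$ changes neither the hypotheses nor the conclusion, so we may assume $\delta(F_i(v))\le\log M+\frac32$ for all $i$ and $v$.

The space $Y$ is $\mathrm{CAT}(0)$. Let $g=(g_1,\dots,g_p,g_Z):Q\to Y$ be the extension given by Lemma~\ref{lem:extend}. If $v$ is adjacent to $x$, then $d(g_i(x),F_i(v))\le d(g(x),F(v))\le L$. Since $\delta$ is $1$-Lipschitz,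
\begin{equation}\label{eq:shallow}
\delta(g_i(x))\le R:=\log M+\tfrac32+L\qquad\text{for all }x\in Q,\ 1\le i\le p .
\end{equation}

Consider the continuous map
\[
h=(\pi\circ g_1,\dots,\pi\circ g_p,g_Z):Q\to T^p\times Z .
\]
By Lemma~\ref{lem:proj} there are finite subgraphs $T_i\subset T$ with $\pi(g_i(Q))\subset T_i$, so $h$ takes values in the compact metric space $P=T_1\times\dots\times T_p\times g_Z(Q)$. We have $\dim T_i\le1$ by (D1) and $\dim g_Z(Q)\le m$ by the hypothesis on $Z$, so $\dim P\le p+m\le n-1$ by (D3). Lemma~\ref{lem:fiber} gives a component $A$ of a fiber of $h$ that crosses $Q$.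

On $A$ the map $g_Z$ is constant, and each $g_i(A)$ lies in a fiber of $\pi$, hence in a single triangle. By \eqref{eq:shallow} and Lemma~\ref{lem:blocks}, $g_i(A)$ is covered by a family $\mathcal B_i$ of at most $3R+4\le N$ sets of diameter at most $3$. For each choice of $B_1\in\mathcal B_1,\dots,B_p\in\mathcal B_p$, take the set of $x\in A$ with $g_i(x)\in B_i$ for all $i$. These at most $N^p$ sets $A_j$ cover $A$ (for $p=0$ there is the one set $A$), and $\operatorname{diam}g(A_j)\le3\sqrt p$. For $x,x',v,v'$ as in the statement, $d(F(v),F(v'))\le L+3\sqrt p+L=b$.
\end{proof}

\begin{remark}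
The inequality $n>p+m$ and the dimension hypothesis on $Z$ enter only through Lemma~\ref{lem:fiber}; Corollary~\ref{cor:iff} shows that the inequality is needed. The $\mathrm{CAT}(0)$ hypothesis enters only through Lemma~\ref{lem:extend}, and completeness of $Z$ is not used. Some hypothesis that allows filling is necessary: the compact subsets of $Z=\mathbb Z^n$ are finite and have dimension at most $0$, yet rounding the coordinates is a coarse embedding $\mathbb R^n\to\mathbb Z^n$.
\end{remark}

\section{Lattice cubes and Euclidean domains}\label{sec:cubes}

Let $e_1,\dots,e_n$ be the standard basis of $\mathbb R^n$. The \emph{Kuhn triangulation} of $[0,r]^n$, for an integer $r\ge1$, has vertex set $\{0,\dots,r\}^n$, and its $n$-simplices are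
\[
[\,u,\ u+e_{\tau(1)},\ u+e_{\tau(1)}+e_{\tau(2)},\ \dots,\ u+e_1+\dots+e_n\,]
\]
for $u\in\{0,\dots,r-1\}^n$ and $\tau$ a permutation of $\{1,\dots,n\}$. Such a simplex lies in the unit cube $u+[0,1]^n$ and has the opposite corners $u$ and $u+(1,\dots,1)$ among its vertices.

\begin{proof}[Proof of Theorem~\ref{thm:cubes}]
Two vertices of a Kuhn simplex satisfy $|v-w|_\infty\le1$, so Proposition~\ref{prop:crossing} applies to $F$ on $Q=[0,r]^n$ with $M=(r+1)^n$. For $r\ge2$ we have $\log(r+1)\le2\log r$ and $1\le2\log r$, so
\[
N=3n\log(r+1)+3L+9\le C'\log r,\qquad C'=6n+6L+18 .
\]
Let $A$ and $A_j$ be as in the proposition, with $A$ meeting the two faces orthogonal to the $i$th axis. Since $A$ is connected, for each integer $0\le k\le r$ there is $a_k\in A$ with $i$th coordinate $k$. The point $a_k$ lies in an $n$-simplex as above with $u_i\le k\le u_i+1$, so one of the vertices $u$, $u+(1,\dots,1)$ has $i$th coordinate $k$. Call it $v_k$; it is adjacent to $a_k$.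

The $r+1$ points $a_k$ are distributed among at most $N^p$ sets, so some $A_j$ contains $s\ge(r+1)/N^p$ of them, with $s\ge1$. Let $S'$ be the set of the corresponding vertices $v_k$. Their $i$th coordinates are $s$ distinct integers, so $|S'|=s\ge r/N^p$ and $\operatorname{diam}S'\ge s-1$. By the proposition, $\operatorname{diam}F(S')\le b=3\sqrt p+2L$.

If $s\ge2$, take $S=S'$; then $\operatorname{diam}S\ge s/2\ge r/(2N^p)$. If $s=1$, then $r<N^p$, and we take for $S$ two lattice points at distance $1$; then $\operatorname{diam}F(S)\le L\le b$ and $\operatorname{diam}S=1\ge r/N^p$. All four inequalities hold with $C=\max\bigl(b,\,2(C')^p\bigr)$.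
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff} and Theorem~\ref{thm:main}]
Let $n>p+m$ and suppose that $f:\mathbb R^n\to(\mathbb H^2)^p\times Z$ is a coarse embedding. Lattice points with $|v-w|_\infty\le1$ are at Euclidean distance at most $\sqrt n$, so Theorem~\ref{thm:cubes} applies to the restriction of $f$ to $\{0,\dots,r\}^n$ with $L=\rho_+(\sqrt n)$, and $C$ does not depend on $r$. It gives a set $S$ with $\operatorname{diam}f(S)\le C$, so by \eqref{eq:kappa}
\[
\frac{r}{C(\log r)^p}\le\operatorname{diam}S\le\kappa(C),
\]
which fails for large $r$. The case $n=3$, $p=2$, $m=0$, with $Z$ a point, is Theorem~\ref{thm:main}.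

Conversely let $n\le p+m$. Since $\mathbb R^n$ embeds isometrically in $\mathbb R^p\times\mathbb R^m$, it suffices to embed the latter. Let $\iota:\mathbb R^p\to(\mathbb H^2)^p$ be a product of unit-speed geodesics, which is an isometric embedding, and let $j:\mathbb R^m\to Z$ be a coarse embedding with controls $\rho_\pm$. Two points of $\mathbb R^p\times\mathbb R^m$ at distance $t$ are at distance at most $t$ in both factors and at least $t/\sqrt2$ in one of them. So $\iota\times j$ has the controls $\min\bigl(t/\sqrt2,\rho_-(t/\sqrt2)\bigr)$ and $\bigl(t^2+\rho_+(t)^2\bigr)^{1/2}$.

It remains to check the examples, which are complete $\mathrm{CAT}(0)$ spaces containing an isometric copy of $\mathbb R^m$. A compact subset of $\mathbb R^m$ lies in a cube. A compact subset of a product of $m$ locally finite trees is bounded, so it lies in a product of $m$ finite subtrees. In both cases its dimension is at most $m$ by (D1)--(D3). The last assertion of the corollary is the case where $Z$ is a point and $m=0$.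
\end{proof}

The two conclusions of Theorem~\ref{thm:cubes} have separate uses.

\begin{remark}[Diameter]
Let $f:\mathbb R^3\to\mathbb H^2\times\mathbb H^2$ be any map that satisfies the upper control $d(f(x),f(x'))\le\rho_+(|x-x'|)$. Then every cube of the integer lattice of side $r\ge2$ contains two lattice points at distance at least $r/(C(\log r)^2)$ whose images are within distance $C$, where $C$ does not depend on the cube. This is optimal up to the logarithmic factor, since distances in the cube are at most $\sqrt3\,r$.
\end{remark}

\begin{remark}[Cardinality]
A \emph{regular map} is a Lipschitz map for which the preimage of every ball of radius $1$ is covered by at most $\beta$ balls of radius $1$, for some fixed $\beta$. Such a map may identify distant points, so the bound on $\operatorname{diam}S$ gives no obstruction, but the bound on $|S'|$ does: for $n>p$ there is no regular map $f:\mathbb R^n\to(\mathbb H^2)^p$. Indeed, apply Theorem~\ref{thm:cubes} with $L=\sqrt n$ times the Lipschitz constant. The set $f(S')$ lies in a ball of radius $C$. All such balls in $(\mathbb H^2)^p$ are compact and related by isometries of the space, so each is covered by a fixed number $\alpha$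 of unit balls. A unit ball of $\mathbb R^n$ contains at most $3^n$ lattice points. Hence $|S'|\le3^n\alpha\beta$ for all $r$, while $|S'|\ge r/(C(\log r)^p)\to\infty$.
\end{remark}

\section{General domains and the growth condition}\label{sec:domains}

In Theorem~\ref{thm:domains} the cube is only a continuous image, and the triangulation on which $q_k$ is nearly constant may have an uncontrolled number of vertices. Proposition~\ref{prop:crossing} depends on the number of \emph{values} of $F$, so we round each vertex to one of the $M_k$ centers. The distance to a face replaces the coordinate $x_i$.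

\begin{proof}[Proof of Theorem~\ref{thm:domains}]
Suppose that $f:E\to(\mathbb H^2)^p\times Z$ is a coarse embedding with controls $\rho_\pm$. Fix $k$ and write $q=q_k$. Since $q$ is uniformly continuous, a sufficiently fine scaled Kuhn triangulation of $Q=[0,1]^n$ has the property that $q$ maps each simplex to a set of diameter at most $1$. For each vertex $w$ choose one of the $M_k$ centers, $e(w)$, with $d(e(w),q(w))\le1$, and put $F(w)=f(e(w))$. Then $F$ takes at most $M_k$ values. If $w,w'$ lie in a common simplex, then $d(e(w),e(w'))\le1+1+1$, so $d(F(w),F(w'))\le L:=\rho_+(3)$.

Let $A$ and $A_j$ be given by Proposition~\ref{prop:crossing}, with $N_k=3\log M_k+3L+9$ and $b=3\sqrt p+2L$. Let $x,x'\in A_j$, with adjacent vertices $w,w'$. Then $d(f(e(w)),f(e(w')))\le b$, so $d(e(w),e(w'))\le\kappa(b)$ by \eqref{eq:kappa}. Also $d(q(x),e(w))\le d(q(x),q(w))+d(q(w),e(w))\le2$, and the same bound holds for $x'$ and $w'$. Hence $\operatorname{diam}q(A_j)\le\kappa(b)+4$, a constant independent of $k$.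

Let $J_0,J_1$ be opposite faces met by $A$, and put $\psi(x)=d(q(x),q(J_0))$. This function is continuous, vanishes on $J_0$ and is at least $r_k$ on $J_1$. Since $A$ is connected, $\psi(A)\supset[0,r_k]$. The distance to a set is $1$-Lipschitz, so each $\psi(A_j)$ lies in an interval of length at most $\kappa(b)+4$. Comparing lengths,
\[
r_k\le N_k^{\,p}\,(\kappa(b)+4).
\]
If $p=0$ the right side is a constant, while $r_k\to\infty$. If $p\ge1$, then $\log M_k\ge\log2$ gives $N_k\le\bigl(3+(3L+9)/\log2\bigr)\log M_k$, so the right side is $O((\log M_k)^p)=o(r_k)$. In both cases the inequality fails for large $k$.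
\end{proof}

For $E=\mathbb R^n$ one takes $q_k(x)=kx$, $r_k=k$ and $M_k$ of order $k^n$. Here is a non-Euclidean instance.

\begin{example}
Let $E$ be the real Heisenberg group, that is, $\mathbb R^3$ with the product $(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+\frac12(xy'-yx'))$, with its Carnot--Carath\'eodory distance. This distance is left-invariant, induces the usual topology, and is multiplied by $\lambda$ under the dilation $\eta_\lambda(x,y,z)=(\lambda x,\lambda y,\lambda^2z)$. Let $q_k$ be the restriction of $\eta_k$ to $[0,1]^3$. Opposite faces of $[0,1]^3$ are disjoint compact sets, so their images under $q_k$ are at distance at least $ck$ for some $c>0$, and the image of $q_k$ lies in a ball of radius $c'k$. Lebesgue measure is left-invariant and $\eta_\lambda$ multiplies it by $\lambda^4$, so a ball of radius $s$ has measure proportional to $s^4$, and the packing argument of Remark~\ref{rem:net} covers the image of $q_k$ by $O(k^4)$ unit balls. Theorem~\ref{thm:domains} with $n=3$, $p=2$, $m=0$ shows that $E$ does not embed coarsely in $\mathbb H^2\times\mathbb H^2$.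
\end{example}

Some growth condition on the domain is necessary. Hyperbolic spaces contain large cubes: in geodesic polar coordinates about a point $o$ the metric of $\mathbb H^n$ is $ds^2+\sinh^2s\,d\theta^2\ge ds^2+s^2d\theta^2$, so the homeomorphism $\exp_o:\mathbb R^n\to\mathbb H^n$ does not decrease distances, and it maps opposite faces of $[-\frac r2,\frac r2]^n$ to sets at distance at least $r$.

\begin{example}\label{ex:H3}
The map $(x_1,x_2,t)\mapsto\bigl((x_1,t),(x_2,t)\bigr)$ from $\mathbb H^3$ to $\mathbb H^2\times\mathbb H^2$ is a coarse embedding. Let $d$ be the distance of two points in $\mathbb H^3$, let $d_1,d_2$ be the distances of their images in the two factors, and let $D=(d_1^2+d_2^2)^{1/2}$. By \eqref{eq:cosh},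
\[
\cosh d-1=\frac{(\Delta x_1)^2+(\Delta x_2)^2+(\Delta t)^2}{2tt'},\qquad \cosh d_i-1=\frac{(\Delta x_i)^2+(\Delta t)^2}{2tt'} .
\]
Hence $d_i\le d$, so $D\le\sqrt2\,d$; and $\cosh d-1\le(\cosh d_1-1)+(\cosh d_2-1)\le2(\cosh D-1)$, so $\cosh D\ge\frac12(1+\cosh d)$, which gives a lower control tending to infinity. Thus $E=\mathbb H^3$, with $n=3$, $p=2$, $m=0$, contains cubes with opposite faces arbitrarily far apart and nevertheless embeds coarsely in $\mathbb H^2\times\mathbb H^2$.
\end{example}

\begin{example}\label{ex:H2}
Take $E=\mathbb H^2$, $n=2$, $p=1$, $m=0$; the identity is a coarse embedding. The square $\exp_o\bigl([-\frac r2,\frac r2]^2\bigr)$ has opposite sides at distance at least $r$ and lies in the ball of radius $r$ about $o$, which is covered by at most $ce^{r}$ unit balls by Remark~\ref{rem:net}. So $\log M_k=O(r_k)$ for these squares: when $p=1$, the condition $\log M_k=o(r_k)$ cannot be weakened to $\log M_k=O(r_k)$.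
\end{example}

\begin{thebibliography}{9}

\bibitem{BGT}
Oussama Bensaid, Anthony Genevois, Romain Tessera,
\emph{Coarse separation and large-scale geometry of wreath products},
arXiv:2401.18025 (2024).

\end{thebibliography}
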